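# Linear forms over fields of characteristic $p$: what the Boolean Prime Ideal theorem does not give

## Linear forms, prime ideals, the Frobenius twist

We work in $\mathsf{ZF}$, set theory without the Axiom of Choice. "Field" means commutative field, $p$ is always a prime, and $\mathbb F_p$ is the field with $p$ elements.

**Definition 1 (linear forms and $\mathsf D_K$).** A *linear form* on a $K$-vector space $W$ is a $K$-linear map $W\to K$. The statement $\mathsf D_K$ says: on every nonzero $K$-vector space there is a nonzero linear form.

Example. For any set $X\neq\emptyset$, the space $K^{(X)}$ of finitely supported functions $X\to K$ has a nonzero form, evaluation at a point of $X$. A nonzero well-orderable space has a basis, built by recursion along the well-ordering, hence a nonzero coordinate form. With the Axiom of Choice every space is of this kind, so $\mathsf D_K$ is interesting only without choice.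

**Definition 2 (filters and $\mathsf{BPI}$).** Let $\mathbb B$ be a Boolean algebra with $0\ne1$ ("nontrivial"). A *filter* is a subset containing $1$, closed upward and under finite meets. It is *proper* if it omits $0$, and an *ultrafilter* if it is proper and contains $b$ or $-b$ for each $b$. The complement of an ultrafilter is a prime ideal. The filter generated by $Z\subseteq\mathbb B$ consists of all elements above some finite meet of elements of $Z$. The *Boolean Prime Ideal theorem* $\mathsf{BPI}$ says: every nontrivial Boolean algebra has a prime ideal.

Example. In the power set of $X$, each $x\in X$ gives the ultrafilter of all sets containing $x$; no choice is needed. In the algebra of subsets of $\omega$ modulo finite sets, an ultrafilter is the same thing as a nonprincipal ultrafilter on $\omega$, and no point of $\omega$ is there to define it.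

**Definition 3 (Frobenius twist).** Let $\operatorname{char}K=p$ and $K^p=\{\lambda^p:\lambda\in K\}$, a subfield of $K$. The *twist* of $K$ is the additive group of $K$ with the scalar multiplication $\lambda\cdot x=\lambda^px$; it is a nonzero $K$-vector space.

If $f$ is a linear form on the twist, then $f(\lambda^px)=\lambda f(x)$, so $x\mapsto f(x)^p$ is additive and satisfies $f(\lambda^px)^p=\lambda^pf(x)^p$. It is a $K^p$-linear map $K\to K^p$, nonzero if $f$ is. Hence
$$\text{if there is no nonzero } K^p\text{-linear map } K\to K^p,\ \text{then } \mathsf D_K \text{ fails.}\tag{1}$$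

Example. For $K=\mathbb F_p(x)$ we have $K^p=\mathbb F_p(x^p)$, and $1,x,\dots,x^{p-1}$ is a basis of $K$ over $K^p$. The coordinate at $1$ is a nonzero $K^p$-linear map $K\to K^p$.

**Definition 4 (symmetric algebra).** For a $K$-space $W$, $\operatorname{Sym}_KW$ is the commutative $K$-algebra freely generated by the vector space $W$: every linear map from $W$ to a commutative $K$-algebra extends uniquely to an algebra homomorphism on $\operatorname{Sym}_KW$.

Example. If $W$ has a finite basis $w_1,\dots,w_n$, then $\operatorname{Sym}_KW=K[w_1,\dots,w_n]$. For $W=\mathbb F_2^2$ with basis $w_1,w_2$, the algebra is $\mathbb F_2[w_1,w_2]=\mathbb F_2[w_1,w_1+w_2]$: there are polynomials, but no preferred variables.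

In $\mathsf{ZF}$, $\operatorname{Sym}_KW$ is always a domain. For a finite-dimensional $W'\le W$ the map $\operatorname{Sym}W'\to\operatorname{Sym}W$ is injective, because a relation in $\operatorname{Sym}W$ is witnessed in $\operatorname{Sym}W''$ for some finite-dimensional $W''\ge W'$, and $W'$ is a direct summand of $W''$. So $\operatorname{Sym}_KW$ is the directed union of the polynomial rings $\operatorname{Sym}W'$. We may therefore form the field $\operatorname{Frac}\operatorname{Sym}_KW$. In it, linearly independent vectors of $W$ are algebraically independent over $K$.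

It is known that $\mathsf{BPI}$ implies $\mathsf D_{\mathbb F_p}$ for every prime $p$; a proof appears in the next section. The question below is from Marianne Morillon, "Linear extenders and the Axiom of Choice", arXiv:1901.05146 (2019).

**Question.** Let $K$ be a field of characteristic $p$. Does $\mathsf D_{\mathbb F_p}$ imply $\mathsf D_K$? Does $\mathsf{BPI}$, which implies $\mathsf D_{\mathbb F_p}$, imply $\mathsf D_K$?

The answer to both is negative, for every prime $p$.

**Theorem A.** If $\mathsf{ZF}$ is consistent, so is $\mathsf{ZF}+\mathsf{BPI}$ + "for every prime $p$ there is a field $K$ of characteristic $p$ such that there is no nonzero $K^p$-linear map $K\to K^p$".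

By (1), $\mathsf D_K$ fails for such $K$, while $\mathsf{BPI}$, and hence $\mathsf D_{\mathbb F_p}$, holds. So if $\mathsf{ZF}$ is consistent, then for every prime $p$ neither "$\mathsf{BPI}\Rightarrow\mathsf D_K$ for all $K$ of characteristic $p$" nor "$\mathsf D_{\mathbb F_p}\Rightarrow\mathsf D_K$ for all $K$ of characteristic $p$" is provable in $\mathsf{ZF}$. Two further theorems mark out the surroundings.

**Theorem B.** In the model of Theorem A, for every prime $p$ and the field $K$ of characteristic $p$ given there:

1. every vector space over $K^{1/p}$ (for example any field $L\supseteq K^{1/p}$), regarded as a $K$-vector space, has no nonzero $K$-linear form;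
2. $\mathsf D_L$ fails for every finitely generated field extension $L$ of $K$.

**Theorem C ($\mathsf{ZF}$).**

1. For a field $K$ the following are equivalent: (i) $\mathsf D_K$; (ii) every field extension $L/K$ has a $K$-linear $\rho:L\to K$ with $\rho(1)=1$; (iii) for every $K$-space $W$ and $0\ne a\in W$ there is a linear form $f$ with $f(a)=1$.
2. If $K/k$ is a finite extension, then $\mathsf D_k\Leftrightarrow\mathsf D_K$. In particular $\mathsf D_{\mathbb F_p}\Rightarrow\mathsf D_K$ for finite $K$ of characteristic $p$.
3. Let $\operatorname{char}K=p$ and assume $\mathsf D_{\mathbb F_p}$. Then $\mathsf D_K$ holds iff every nonzero $K$-subspace of $K^\vee:=\operatorname{Hom}_{\mathbb F_p}(K,\mathbb F_p)$ has a nonzero $K$-linear form. In particular $\mathsf D_K$ holds if $K^\vee$ is well-orderable.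

## Compactness over $\mathbb F_p$, finite extensions, and the dual $K^\vee$

**Compactness over $\mathbb F_p$.** Recall that $\mathsf{BPI}$ gives the compactness theorem of propositional logic: if every finite subset of a set $\Gamma$ of formulas is satisfiable, then the algebra of formulas modulo $\Gamma$-provable equivalence is nontrivial, and an ultrafilter on it is a valuation satisfying $\Gamma$. Now let $W\neq0$ be an $\mathbb F_p$-space and $0\ne a\in W$. Take a variable $P_{x,i}$ ("$f(x)=i$") for $x\in W$, $i\in\mathbb F_p$, and let $\Gamma$ say: $P_{a,1}$ holds; for each $x$, exactly one of the $P_{x,i}$ holds; and $P_{x,i}\wedge P_{y,j}\to P_{x+y,i+j}$. Finitely many of these formulas mention vectors of one finite-dimensional subspace, which we may take to contain $a$, and there a linear form with value $1$ at $a$ exists. So $\Gamma$ is satisfiable, and we obtain an additive, hence $\mathbb F_p$-linear, form with $f(a)=1$. Thus $\mathsf{BPI}\Rightarrow\mathsf D_{\mathbb F_p}$.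

The obvious plan is to repeat this over any $K$. It stops at one clause: "some $P_{x,i}$ holds" is $\bigvee_{i\in K}P_{x,i}$, which for infinite $K$ is an infinite disjunction, not a formula. Dropping it, we would get only a partial function. For finite $K$ nothing breaks, and Theorem C.2 shows that even $\mathsf D_{\mathbb F_p}$ suffices. We prove Theorem C now.

**Proof of C.1.** (i)$\Rightarrow$(ii): let $f\neq0$ be a $K$-linear form on $L$, say $f(y)\ne0$; put $\rho(x)=f(xy)/f(y)$. (ii)$\Rightarrow$(iii): let $L=\operatorname{Frac}\operatorname{Sym}_KW$ and $\rho:L\to K$ as in (ii); put $f(w)=\rho(w/a)$, so $f(a)=\rho(1)=1$. (iii)$\Rightarrow$(i) is immediate. $\square$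

**Lemma ($\alpha$).** If $k\subseteq K$ are fields, $W$ is a $K$-space and $f:W\to k$ is a nonzero $k$-linear form, then $w\mapsto(\lambda\mapsto f(\lambda w))$ is a nonzero $K$-linear map $W\to\operatorname{Hom}_k(K,k)$, where $(\mu\xi)(\lambda)=\xi(\lambda\mu)$.

*Proof.* The image of $\mu w$ is $\lambda\mapsto f(\lambda\mu w)$, which is $\mu$ times the image of $w$; additivity is clear. If $f(w)\neq0$, the image of $w$ is nonzero at $\lambda=1$. $\square$

**Lemma ($\beta$).** If $L\supseteq K$ has a $K$-linear $\rho:L\to K$ with $\rho(1)=1$, then $\mathsf D_L\Rightarrow\mathsf D_K$.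

*Proof.* Let $W$ be a $K$-space and $0\neq a\in W$. The map $\rho\otimes\mathrm{id}:L\otimes_KW\to K\otimes_KW=W$ sends $1\otimes a$ to $a$, so $1\otimes a\neq0$. By C.1 for $L$ there is an $L$-linear form $F$ with $F(1\otimes a)=1$. Then $w\mapsto\rho(F(1\otimes w))$ is a $K$-linear form with value $\rho(1)=1$ at $a$. $\square$

**Proof of C.2.** Assume $\mathsf D_k$ and let $W\ne0$ be a $K$-space. A nonzero $k$-form on $W$ and ($\alpha$) give a nonzero $K$-linear map from $W$ to $\operatorname{Hom}_k(K,k)$, which is finite-dimensional over $k$, hence over $K$. Some coordinate form of a $K$-basis is nonzero on the image; compose with it. Conversely, extend $1$ to a finite $k$-basis of $K$; the coordinate at $1$ is a $k$-linear $\rho:K\to k$ with $\rho(1)=1$, and ($\beta$) gives $\mathsf D_K\Rightarrow\mathsf D_k$. $\square$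

**Proof of C.3.** If $\mathsf D_K$ holds, the condition holds. Conversely, for $W\neq0$, $\mathsf D_{\mathbb F_p}$ and ($\alpha$) give a nonzero $K$-linear map $W\to K^\vee$; compose it with a nonzero form on its image. If $K^\vee$ is well-orderable, so is each subspace, and a nonzero well-orderable space has a basis and a nonzero form. $\square$

So a field of characteristic $p$ on which $\mathsf D_K$ fails while $\mathsf D_{\mathbb F_p}$ holds must be infinite, with $K^\vee$ not well-orderable.

## The coordinate at $1$ depends on the basis

We look for $K$ with no nonzero $K^p$-linear map $K\to K^p$. Two natural candidates fail. If $K$ is perfect, then $K^p=K$ and the identity is such a map. If $K=\mathbb F_p(X)$ for a set $X$ of variables, however badly behaved, then $K^p=\mathbb F_p(\{x^p:x\in X\})$, and the monomials with all exponents $<p$ form a basis of $K$ over $K^p$. They span, because $f/g=fg^{p-1}/g^p$ and the polynomial $fg^{p-1}$ is a combination of such monomials with coefficients in $K^p$. They are independent, because after clearing denominators by $p$-th powers the exponents modulo $p$ separate the terms. The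 coordinate at the monomial $1$ is a canonical $K^p$-linear map $\varphi_X$ with $\varphi_X(1)=1$.

So we should hide the variables: take $K=\operatorname{Frac}\operatorname{Sym}_{\mathbb F_p}V$ for a vector space $V$ with no available basis. Let us see for $p=2$ that $\varphi_X$ depends on the basis $X$. Let $X$ contain $y_1,y_2,u$, and let $X'$ be $X$ with $y_1,y_2$ replaced by $y_1'=y_1+u$, $y_2'=y_2+u$. Then $\varphi_X(y_1y_2)=0$. But $y_1y_2=y_1'y_2'+uy_1'+uy_2'+u^2$, so $\varphi_{X'}(y_1y_2)=u^2$.

This suggests a proof. We have the identity
$$u^2=(y_1+u)(y_2+u)-(y_1+u)y_2-y_1(y_2+u)+y_1y_2 .$$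
Suppose a $K^2$-linear $\varphi$ with $\varphi(1)=1$ cannot tell the four pairs $(y_1+\epsilon_1u,\,y_2+\epsilon_2u)$ apart, so that $\varphi$ of each product is given by one formula $R$ in the two factors. If $R$ is additive in each variable and takes values in squares, then its terms are $t_1^{2^i}t_2^{2^j}$ with $i,j\ge1$, and the identity gives $\varphi(u^2)=R(u,u)$, with all exponents at least $4$. But $\varphi(u^2)=u^2$. For general $p$ the exponents will be at least $p^2$, against $p$.

It remains to build a model in which $\varphi$ is forced to be this ignorant and yet $\mathsf{BPI}$ holds. The second demand is the reason for what follows: $V$ will carry a linear order, chosen so that bases stay hidden while a Ramsey theorem becomes available.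

## Naturally ordered spaces over $\mathbb F_p$

Fix $p$ and order $\mathbb F_p$ by $0<1<\dots<p-1$.

**Definition 5.** A *naturally ordered space* is a finite-dimensional $\mathbb F_p$-space $A$ with a linear order for which there is a basis $a_1,\dots,a_n$ such that $\sum x_ia_i<\sum y_ia_i$ iff $x_i<y_i$ at the largest $i$ with $x_i\neq y_i$. *Embeddings* are order-preserving linear injections.

Example. For $p=2$, $n=2$ the order is $0<a_1<a_2<a_1+a_2$: we compare numbers written in base $p$. The order $1<0$ on $\mathbb F_2$ is not natural.

The vector $a_i$ is the least vector outside $\langle a_1,\dots,a_{i-1}\rangle$: a vector outside has a nonzero coordinate at some index $\ge i$, and the least choice is to have it at $i$ only, equal to $1$. So this *canonical basis* is determined by the order, and two naturally ordered spaces of equal dimension are isomorphic by exactly one isomorphism.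

**Definition 6.** A system $(c_1,\dots,c_k)$ in $A$ is *reduced* if there are indices $l_1<\dots<l_k$, its *leads*, with
$$c_j\in a_{l_j}+\langle a_i:\ i<l_j,\ i\notin\{l_1,\dots,l_k\}\rangle .$$

Example. In $\mathbb F_2^2$, $(a_1+a_2)$ is reduced with lead $2$. The system $(a_1,a_1+a_2)$ is not reduced, since its second vector involves the lead $1$; its span has canonical basis $(a_1,a_2)$.

**Lemma 1.** A reduced system is the canonical basis of its span with the induced order, which is natural. Every subspace of $A$ has a reduced basis. Hence every subspace, with the induced order, is naturally ordered, and its canonical basis is reduced in $A$.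

*Proof.* A reduced system is independent, since its leads are distinct. Compare $\sum x_ic_i$ and $\sum y_ic_i$, and let $j$ be largest with $x_j\neq y_j$. The terms with $i>j$ are equal, and the $c_i$ with $i\le j$ have no coordinates above $l_j$; so the two sums agree above $l_j$. Only $c_j$ has a nonzero coordinate at $l_j$, so the coordinates there are $x_j$ and $y_j$. Thus the induced order is the natural order of the basis $(c_j)$. Gaussian elimination, with the highest index of a vector as its pivot, gives every subspace a reduced basis. The last claim follows since the canonical basis is unique. $\square$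

**Lemma 2 (strong amalgamation).** If $B,C$ are naturally ordered and share the subspace $A$ with the same induced order, then $D=(B\oplus C)/\{(a,-a):a\in A\}$ carries a natural order extending those of $B$ and $C$, and $B\cap C=A$ in $D$.

*Proof.* If $b\in B$ and $c\in C$ have the same image in $D$, then $(b,-c)=(a,-a)$ for some $a\in A$, so $b=c=a$. This is the last assertion (and taking $c=0$ or $b=0$ shows that $B$ and $C$ embed).

By Lemma 1 the canonical basis of $A$ is reduced both in $B$ and in $C$. Index the canonical bases $(b_i)_{i\in I_B}$, $(c_i)_{i\in I_C}$ by finite linear orders with $I_B\cap I_C=\Lambda$, carrying the same order on $\Lambda$, such that $\Lambda$ indexes the canonical basis $(a_l)_{l\in\Lambda}$ of $A$ and is its set of leads in both cases: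
$$a_l=b_l+\sum_{j\in I_B\setminus \Lambda,\ j<l}\beta_{lj}b_j=c_l+\sum_{j\in I_C\setminus \Lambda,\ j<l}\gamma_{lj}c_j .$$
Let $I'=I_B\cup I_C$ with a linear order extending both. Put $d_j=b_j$ for $j\in I_B\setminus \Lambda$, $d_j=c_j$ for $j\in I_C\setminus \Lambda$, and
$$d_l=b_l-\sum_j\gamma_{lj}c_j=c_l-\sum_j\beta_{lj}b_j\qquad(l\in \Lambda);$$
the two expressions agree because both equal $a_l-\sum\beta_{lj}b_j-\sum\gamma_{lj}c_j$. All $b_i$ and $c_i$ lie in the span of the $d_i$, and there are $|I_B|+|I_C|-|\Lambda|=\dim D$ of these, so they form a basis. Order $D$ naturally by it. Now $b_j=d_j$ for $j\in I_B\setminus \Lambda$, and $b_l=d_l+\sum_{j\in I_C\setminus \Lambda,\,j<l}\gamma_{lj}d_j$ for $l\in\Lambda$. Since $I_C\setminus \Lambda$ is disjoint from $I_B$, the system $(b_i)_{i\in I_B}$ is reduced with leads $I_B$. By Lemma 1, $D$ induces the given order on $B$. The same argument applies to $C$. $\square$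

The choice of $d_l$ matters. Take $p=2$, $a=b_1+b_2=c_1+c_2$. If we ordered $D$ by $(b_1,c_1,a)$, then $a<a+b_1=b_2$ in $D$, whereas $b_2<b_1+b_2=a$ in $B$. The lemma uses $b_2+c_1=c_2+b_1$ as third basis vector instead.

**The limit space.** Recall Fraïssé's theorem: a class of finite structures with countably many isomorphism types, closed under isomorphism and substructures and having joint embedding and amalgamation, has a countable limit, whose finitely generated substructures are, up to isomorphism, the members of the class, and in which every isomorphism between such substructures extends to an automorphism. Take the naturally ordered $\mathbb F_p$-spaces in the language $+,0,<$. Substructures are subspaces, since these groups are finite. There is one isomorphism type in each dimension; the class is hereditary by Lemma 1, has amalgamation by Lemma 2, and joint embedding by Lemma 2 with $A=0$. So there is a countable ordered $\mathbb F_p$-space $V_p$, all of whose finite subspaces are naturally ordered, with the following properties, where $G_p=\operatorname{Aut}(V_p,+,<)$.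

**(Hom)** Every isomorphism between finite subspaces of $V_p$ extends to an element of $G_p$.

**(Ext)** If $A\le B$ are naturally ordered, every embedding $f:A\to V_p$ extends to an embedding $B\to V_p$. Indeed, some $h:B\to V_p$ exists; let $g\in G_p$ extend the isomorphism $f\circ(h{\restriction}A)^{-1}:h[A]\to f[A]$; then $gh$ extends $f$.

**(Free)** For finite subspaces $U\le U'$ of $V_p$ there is $g\in G_p$ fixing $U$ pointwise with $U'\cap gU'=U$. Indeed, amalgamate $U'$ over $U$ with a copy of itself (Lemma 2); by (Ext), realize the amalgam in $V_p$ over $U'$. The copy becomes $U''$ with $U'\cap U''=U$, and by (Hom) the isomorphism $U'\to U''$ over $U$ extends to some $g\in G_p$.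

## Pieces and a Ramsey lemma

To serve all primes at once, let $V_0=\bigsqcup_pV_p$ and $G=\prod_pG_p$.

**Definition 7.** A *piece* is a finite $A\subseteq V_0$ such that each $A\cap V_p$ is empty or a subspace. For finite $Y\subseteq V_0$, $\langle Y\rangle$ is the piece generated by $Y$, with spans taken only at those $p$ with $Y\cap V_p\ne\emptyset$. Embeddings of pieces are embeddings at each prime. $\operatorname{Emb}(A,C)$ is the set of them, and $\operatorname{Emb}_E(A,C)$ the set of those fixing $E$ pointwise.

Example. If $A,C\le V_2$ have dimensions $1$ and $2$, then $\operatorname{Emb}(A,C)$ has three elements: the nonzero vector of $A$ may go to any nonzero vector of $C$.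

By (Hom), embeddings of pieces into $V_0$ extend to elements of $G$. We use the theorem of Graham, Leeb and Rothschild (Adv. Math. 8 (1972)):

**GLR.** For all $k,n,r$ there is $N'$ such that for every $r$-coloring of the $k$-dimensional subspaces of $\mathbb F_p^{N'}$ there is an $n$-dimensional subspace all of whose $k$-dimensional subspaces have the same color.

For $p=2$ and $k=1$ this colors nonzero vectors and produces an $n$-dimensional subspace whose nonzero vectors have one color.

**Lemma 3.** For pieces $E\subseteq A\subseteq B$ and $r\ge1$ there is a piece $C\supseteq E$ such that for every $\chi:\operatorname{Emb}_E(A,C)\to r$ there is $\beta\in\operatorname{Emb}_E(B,C)$ with $\chi$ constant on $\{\beta\alpha:\alpha\in\operatorname{Emb}_E(A,B)\}$.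

*Proof.* **One prime, $E=\emptyset$.** This case translates GLR. By Lemma 1 and the uniqueness of isomorphisms, $a\mapsto a[A]$ is a bijection from $\operatorname{Emb}(A,C)$ to the set of $\dim A$-dimensional subspaces of $C$, and each $\dim B$-dimensional subspace of $C$ is the image of a unique $\beta\in\operatorname{Emb}(B,C)$. Under this dictionary the claim is GLR, with $C\le V_p$ of large dimension, which exists by (Ext).

**Several primes, $E=\emptyset$.** Here we combine the primes by a product argument. Where $A$ is empty, put $C\cap V_p=B\cap V_p$. For the others, with parts $(A_1,B_1),\dots,(A_m,B_m)$, use induction on $m$; for $m=0$ there is only one embedding to color, and $C=B$ works. Given $C_1,\dots,C_{m-1}$ good for $r$ colors, let $Q=|\prod_{i<m}\operatorname{Emb}(A_i,C_i)|$ and choose $C_m$ good for $(A_m,B_m)$ and $r^{Q}$ colors. A coloring $\chi$ of $\prod_{i\le m}\operatorname{Emb}(A_i,C_i)$ colors $\operatorname{Emb}(A_m,C_m)$ by functions $\prod_{i<m}\operatorname{Emb}(A_i,C_i)\to r$. Find $\beta_m$ for which this function is the same for all $\beta_m\alpha_m$, and apply the induction hypothesis to that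 function.

**General $E$.** Now we fix $E$ by pulling back along automorphisms. Let $C_1$ be good for $A,B,r$ and $\emptyset$ in place of $E$. For $\varepsilon\in\operatorname{Emb}(E,C_1)$ choose $g_\varepsilon\in G$ extending $\varepsilon$, and put $C=\langle E\cup\bigcup_\varepsilon g_\varepsilon^{-1}C_1\rangle$. Given $\chi$, color $a\in\operatorname{Emb}(A,C_1)$ by $\chi_1(a)=\chi(g_\varepsilon^{-1}a)$ with $\varepsilon=a{\restriction}E$; this makes sense, since $g_\varepsilon^{-1}a$ fixes $E$ pointwise and maps into $C$. Let $\beta_1\in\operatorname{Emb}(B,C_1)$ be homogeneous for $\chi_1$, $\varepsilon=\beta_1{\restriction}E$, and $\beta=g_\varepsilon^{-1}\beta_1\in\operatorname{Emb}_E(B,C)$. For $\alpha\in\operatorname{Emb}_E(A,B)$ we have $(\beta_1\alpha){\restriction}E=\varepsilon$, so $\chi(\beta\alpha)=\chi(g_\varepsilon^{-1}\beta_1\alpha)=\chi_1(\beta_1\alpha)$ is constant. $\square$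

## The symmetric extension $N$

Recall the textbook facts (Jech, *The Axiom of Choice*). Let $M$ be a countable transitive model of $\mathsf{ZFC}$ and $P\in M$ a forcing notion. An automorphism $\gamma$ of $P$ acts on names by $\gamma\dot y=\{(\gamma\dot z,\gamma r):(\dot z,r)\in\dot y\}$, and $q\Vdash\psi(\dot y)$ iff $\gamma q\Vdash\psi(\gamma\dot y)$. If $H$ is $P$-generic, so is $\gamma H$, with $(\gamma\dot y)^{\gamma H}=\dot y^H$. Given a group $\mathcal G$ of automorphisms and a normal filter of subgroups, a name is *symmetric* if its stabilizer is in the filter; the values of the hereditarily symmetric names form a model $N$ of $\mathsf{ZF}$ with $M\subseteq N\subseteq M[H]$. For relative consistency one works, as usual, with sufficiently large finite fragments, or with Boolean-valued models, starting from $\operatorname{Con}(\mathsf{ZF})\Rightarrow\operatorname{Con}(\mathsf{ZFC})$. Below, $\Vdash$ refers to $M[H]$; the statements about Boolean algebras and filters that we force are absolute between $N$ and $M[H]$.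

Example. Let $P$ be the finite partial functions $\omega\times\omega\to2$, adding reals $x_n$, with $\operatorname{Sym}(\omega)$ permuting the first coordinate and the filter generated by the pointwise stabilizers of finite sets $e\subseteq\omega$. Each $x_n$ and the set $\{x_n:n\in\omega\}$ are in $N$, but the sequence $n\mapsto x_n$ is not. Suppose a name $\dot f$ for it has finite support $e$, and $q\in H$ forces $\dot f$ to be this sequence. Pick $n\notin e$ and a permutation $\pi$ fixing $e$ pointwise, moving $n$ and all other indices outside $e$ used by $q$ to indices outside $e$ not used by $q$ and different from $n$. Then $\pi q$ and $q$ are compatible, $q\Vdash\dot f(n)=\dot x_n$ and $\pi q\Vdash\dot f(n)=\dot x_{\pi n}$, which is impossible since $x_n\neq x_{\pi n}$.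

**The model.** Construct $V_0,G$ in $M$. Let $I=V_0\times\omega$ and let $P=\mathrm{Fn}(I\times\omega,2)$ be the set of finite partial functions, where $q'\le q$ means $q'\supseteq q$. Let $\mathcal G$ be the group of bijections of $I$ of the form
$$\gamma(v,n)=(gv,\pi_v(n)),\qquad g\in G,\ \pi_v\in\operatorname{Sym}(\omega);$$
we write $\gamma=(g,\pi)$. It acts on $P$ by $(\gamma q)(\gamma j,l)=q(j,l)$. For finite $e\subseteq I$ let $\mathcal G_e$ be the pointwise stabilizer of $e$, and $\mathcal G^0_e=\{(\mathrm{id},\pi)\in\mathcal G_e\}$. Since $\gamma\mathcal G_e\gamma^{-1}=\mathcal G_{\gamma e}$ and $\mathcal G_e\cap\mathcal G_{e'}=\mathcal G_{e\cup e'}$, the groups $\mathcal G_e$ generate a normal filter. Let $H$ be $P$-generic over $M$ and $N\subseteq M[H]$ the symmetric extension. A name fixed by $\mathcal G_e$ is said to have *support* $e$. If $(v,n)\in e$ and $(g,\pi)\in\mathcal G_e$, then $gv=v$; hence $g$ fixes pointwise the piece generated by the first coordinates of $e$.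

**Extension of partial maps (X).** Let $g\in G$ and let $\kappa$ be an injection from a finite subset of $I$ into $I$ such that $\kappa(v,n)$ always has first coordinate $gv$. Then some $\gamma=(g,\pi)\in\mathcal G$ extends $\kappa$.

*Proof.* For each of the finitely many $v$ involved, $\kappa$ induces a finite partial injection of $\omega$; extend it to a permutation $\pi_v$. Let $\pi_v=\mathrm{id}$ otherwise. $\square$

Let $x_j\subseteq\omega$, identified with its characteristic function, be the generic real at $j\in I$. By genericity the $x_j$ are pairwise distinct, and for $v\in V_0$ and $u\in2^{<\omega}$ there are infinitely many $n$ with $u\subset x_{(v,n)}$. With the canonical names, $\gamma\dot x_j=\dot x_{\gamma j}$. Put $\dot X_v=\{(\dot x_{(v,n)},1):n\in\omega\}$, so that $\gamma\dot X_v=\dot X_{gv}$ and $X_v=\{x_{(v,n)}:n\in\omega\}\in N$. A condition $q$ is in $H$ iff it *agrees with the generic reals*: $q(j,l)=x_j(l)$ on its domain. Write $q{\restriction}e$ for $q{\restriction}(e\times\omega)$.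

**Restriction Lemma.** If the names $\dot y$ are fixed by $\mathcal G^0_e$ and $q\Vdash\psi(\dot y)$, then $q{\restriction}e\Vdash\psi(\dot y)$.

*Proof.* Otherwise some $q'\le q{\restriction}e$ forces $\neg\psi(\dot y)$. Choose $\delta\in\mathcal G^0_e$ moving, within the fibers $\{v\}\times\omega$, the indices outside $e$ used by $q'$ to indices outside $e$ not used by $q$. On $e$, $\delta q'$ equals $q'{\restriction}e\supseteq q{\restriction}e$; outside $e$, $\delta q'$ and $q$ use disjoint sets of indices. So $\delta q'$ is compatible with $q$, and it forces $\neg\psi(\delta\dot y)=\neg\psi(\dot y)$, a contradiction. $\square$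

**Remark (why $V_p$ is ordered).** Suppose we used an infinite-dimensional $V_p$ with its full linear group in place of $G_p$. The Restriction Lemma still holds, since it uses only $\mathcal G^0_e$. Now $\mathsf{BPI}$ makes every set linearly orderable, by compactness: take a propositional variable for each ordered pair; finite subsets of the axioms of linear order are satisfiable. But $\{X_v:v\in V_p\}$ would have no linear order $\lhd$ in the model. Let $\lhd$ have a name with support $e_0$, and let $v,w\in V_p$ be independent over the span of the first coordinates of $e_0$ in $V_p$, with $X_v\lhd X_w$. Some $\tau\in H\cap\mathrm{Fn}(e_0\times\omega,2)$ forces $\dot X_v\,\dot\lhd\,\dot X_w$. A linear $g$ fixing that span and exchanging $v,w$ gives $\gamma\in\mathcal G_{e_0}$, acting by $(v',n)\mapsto(gv',n)$ on the indices of $V_p$ and trivially elsewhere. Then $\gamma\tau=\tau$ forces $\dot X_w\,\dot\lhd\,\dot X_v$, a contradiction. So $\mathsf{BPI}$ would fail.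

## No nonzero $K^p$-linear map $K\to K^p$ in $N$

Fix $p$. In $N$, the set $\mathbf V=\{X_v:v\in V_p\}$ carries the $\mathbb F_p$-space structure transported by the injection $v\mapsto X_v$. The obvious names of $\mathbf V$ and its operations are fixed by all of $\mathcal G$, because $\gamma\dot X_v=\dot X_{gv}$ and $g$ is linear. Let
$$K=\operatorname{Frac}\operatorname{Sym}_{\mathbb F_p}\mathbf V\in N,\qquad K_0=\operatorname{Frac}\operatorname{Sym}_{\mathbb F_p}V_p\in M .$$
The construction of $K$ from $\mathbf V$ uses only finite expressions, so $N$ and $M[H]$ compute the same $K$. In $M[H]$ the map $v\mapsto X_v$ extends to an isomorphism $\Theta:K_0\to K$. Each $g\in G_p$ acts on $K_0$. For a subspace $U\le V_p$ let $\mathbb F_p(U)=\operatorname{Frac}\operatorname{Sym}U\subseteq K_0$.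

Suppose $\varphi\in N$ is a nonzero $K^p$-linear map $K\to K^p$, say $\varphi(y)\neq0$. Replacing $\varphi$ by $x\mapsto\varphi(xy)/\varphi(y)$, we may assume $\varphi(1)=1$. Let $\varphi$ have a name $\dot\varphi$ with finite support $e_0$, and let $S\le V_p$ be the span of the first coordinates of $e_0$ lying in $V_p$. Put $\varphi_0=\Theta^{-1}\varphi\,\Theta:K_0\to K_0^p$; it is $K_0^p$-linear with $\varphi_0(1)=1$.

**Step 1 (equivariance).** The aim is to turn the finite support of $\varphi$ into algebra: *$\varphi_0$ commutes with every $g\in G_p$ fixing $S$ pointwise.*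

Let $\gamma$ be $(v,n)\mapsto(gv,n)$ for $v\in V_p$ and the identity at the other primes; then $\gamma\in\mathcal G_{e_0}$. Write $\Theta^{\gamma H},\varphi_0^{\gamma H}$ for the objects defined from $\gamma H$ as $\Theta,\varphi_0$ are from $H$. First, $\dot\varphi^{\gamma H}=(\gamma\dot\varphi)^{\gamma H}=\dot\varphi^H=\varphi$. Also $\dot X_v^{\gamma H}=(\gamma\dot X_{g^{-1}v})^{\gamma H}=X_{g^{-1}v}$. So the set $\mathbf V$ is unchanged, and so is its structure, since $g^{-1}$ is linear; hence $K$ is unchanged, $\Theta^{\gamma H}=\Theta\circ g^{-1}$, and
$$\varphi_0^{\gamma H}=(\Theta g^{-1})^{-1}\varphi\,(\Theta g^{-1})=g\varphi_0g^{-1}.$$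
On the other hand, for $f_1,f_2\in K_0$ the statement $\varphi_0(f_1)=f_2$ concerns $\varphi$, the function $v\mapsto X_v$, and elements of $M$. The canonical name of $v\mapsto X_v$ is fixed by $\mathcal G^0_{e_0}$, because each $\dot X_v$ is. So if $\varphi_0(f_1)=f_2$, the Restriction Lemma gives $\tau\in H\cap\mathrm{Fn}(e_0\times\omega,2)$ forcing this. Since $\gamma$ fixes $e_0$ pointwise, $\tau=\gamma\tau\in\gamma H$, and so $\varphi_0^{\gamma H}(f_1)=f_2$. Thus $g\varphi_0g^{-1}=\varphi_0^{\gamma H}=\varphi_0$.

**Step 2 (fixed fields).** This locates values of $\varphi_0$: *if $U\le V_p$ is finite and $f\in K_0$ is fixed by the pointwise stabilizer of $U$ in $G_p$, then $f\in\mathbb F_p(U)$.*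

Take a finite $U'\ge U$ with $f\in\mathbb F_p(U')$, and $g$ as in (Free). Then $f=gf\in\mathbb F_p(U')\cap\mathbb F_p(gU')$. Put $k=\mathbb F_p(U)$, let $\bar u$ complete a basis of $U$ to one of $U'$, and $\bar w=g\bar u$. Since $U'\cap gU'=U$, the vectors $\bar u,\bar w$ are linearly independent over $U$, hence algebraically independent over $k$; and $f\in k(\bar u)\cap k(\bar w)$. Suppose $f\notin k$. As $k$ is algebraically closed in the purely transcendental extension $k(\bar u)$, $f$ is transcendental over $k$, so it belongs to a transcendence basis $f,\bar u'$ of $k(\bar u)$ over $k$ with $|\bar u'|=|\bar u|-1$. Then $k(\bar u,\bar w)$ is algebraic over $k(\bar w)(f,\bar u')=k(\bar w)(\bar u')$. But its transcendence degree over $k(\bar w)$ is $|\bar u|$, a contradiction.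

**Step 3 (one formula for many products).** Now we make precise that $\varphi_0$ cannot tell certain tuples apart.

Let $s_1<\dots<s_l$ be the canonical basis of $S$. In a naturally ordered space of dimension $2p+1+l$, the last $l$ canonical basis vectors form a reduced system, so by Lemma 1 they are the canonical basis of their span, which is therefore isomorphic to $S$. By (Ext) there is $D\le V_p$ containing $S$ with canonical basis
$$d_0<d_1<\dots<d_{2p}<s_1<\dots<s_l .$$
Call $y=(y_1,\dots,y_p)$ *admissible* if the $y_k$ lie in $\langle d_0,\dots,d_{2p}\rangle$ and $y$ is reduced in $D$. For instance, $(d_2,d_4,\dots,d_{2p})$ is admissible, and so is $(d_2+d_0,d_4,\dots,d_{2p})$, since $0$ is not a lead.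

If $y$ is admissible, $(y_1,\dots,y_p,s_1,\dots,s_l)$ is reduced, so it is the canonical basis of its span. For another admissible $y'$, the map $y_k\mapsto y'_k$, $s_i\mapsto s_i$ is therefore an isomorphism of ordered spaces; by (Hom) it extends to some $g\in G_p$, which fixes $S$ pointwise. Thus any two admissible tuples are conjugate over $S$.

Let $y$ be admissible. By Step 1, $\varphi_0(y_1\cdots y_p)$ is fixed by every $g\in G_p$ fixing $S+\langle y\rangle$ pointwise. By Step 2 it lies in $\mathbb F_p(S+\langle y\rangle)=\mathbb F_p(S)(y_1,\dots,y_p)$, so it is $R(y_1,\dots,y_p)$ for a rational function $R\in\mathbb F_p(S)(t_1,\dots,t_p)$. If $y'=gy$ with $g$ fixing $S$ pointwise, then $\varphi_0(y_1'\cdots y_p')=g\,\varphi_0(y_1\cdots y_p)=R(y')$. So one $R$ serves: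
$$\varphi_0(y_1y_2\cdots y_p)=R(y_1,\dots,y_p)\quad\text{for all admissible }y.\tag{2}$$

**Step 4 (the shape of $R$).** We show that $R$ is a sum of monomials $t_1^{p^{i_1}}\cdots t_p^{p^{i_p}}$ with all $i_k\ge1$.

*$R$ is a $p$-th power.* We have $R(y)=h^p$ with $h\in K_0$, since $\varphi_0$ has values in $K_0^p$. The element $h$ is algebraic over $\mathbb F_p(S+\langle y\rangle)$. This field is algebraically closed in $K_0$, which is purely transcendental over it. So $h\in\mathbb F_p(S)(y_1,\dots,y_p)$. As the $y_k$ are algebraically independent over $\mathbb F_p(S)$, $R$ is a $p$-th power in $\mathbb F_p(S)(t_1,\dots,t_p)$. In particular $\partial R/\partial t_k=0$ for all $k$.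

*$R$ is additive in each variable.* Fix $k$; let $y_j=d_{2j}$ for $1\le j\le p$, and $z=d_{2k-1}$. The tuple $y$, the tuple with $y_k$ replaced by $z$, and the tuple with $y_k$ replaced by $y_k+z$ are all admissible: in the second the leads are still increasing, and in the third $2k-1$ is not a lead. By (2) and additivity of $\varphi_0$,
$$R(\dots,y_k+z,\dots)=R(\dots,y_k,\dots)+R(\dots,z,\dots).$$
Since $y_1,\dots,y_p,z$ are algebraically independent over $\mathbb F_p(S)$, this is an identity of rational functions.

*Additive rational functions.* Let $L$ be a field of characteristic $p$ and $\rho\in L(t)$ with $\rho(t+z)=\rho(t)+\rho(z)$ in $L(t,z)$. If $\rho$ had a pole $a\in\bar L$, then $\rho(t+z)$, as a function of $t$ over $\overline{L(z)}$, would have the pole $a-z\notin\bar L$, while the poles of $\rho(t)+\rho(z)$ lie in $\bar L$. So $\rho$ is a polynomial $\sum c_nt^n$. Its constant term satisfies $c_0=2c_0$, so $c_0=0$. Comparing coefficients of $t^jz^{n-j}$ gives $c_n\binom nj=0$ for $0<j<n$. If $n=p^am$ with $m>1$ prime to $p$, then modulo $p$ we have $(1+x)^n=(1+x^{p^a})^m=1+mx^{p^a}+\cdots$, so $\binom n{p^a}\neq0$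 and $c_n=0$. Hence $\rho=\sum c_it^{p^i}$, with the coefficients renumbered.

*Conclusion of the step.* Apply this in $t_1$ over the field $\mathbb F_p(S)(t_2,\dots,t_p)$. The coefficients of the powers of $t_1$ are additive in $t_2,\dots,t_p$, by comparing coefficients in the additivity identities. Apply it to them in $t_2$, and so on. We get
$$R=\sum_{(i_1,\dots,i_p)}c_{i_1\dots i_p}\,t_1^{p^{i_1}}\cdots t_p^{p^{i_p}},\qquad c_{i_1\dots i_p}\in\mathbb F_p(S)\quad\text{(finite sum)}.\tag{3}$$
The derivative of $t_k^{p^i}$ is $0$ for $i\ge1$ and $1$ for $i=0$. So $\partial R/\partial t_k=0$ says that the terms with $i_k=0$, which give distinct monomials, have coefficient zero. Thus only terms with all $i_k\ge1$ occur.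

**Step 5 (contradiction).** We now compute $\varphi_0(u^p)$ in two ways. Let $u=d_0$ and $y_k=d_{2k}$. For all $\epsilon\in\{0,1\}^p$ the tuple $(y_k+\epsilon_ku)_k$ is admissible, since its leads are $2,4,\dots,2p$ and $0$ is not among them. Expand $u^p=\prod_k\big((y_k+u)-y_k\big)$ and use (2), then the additivity of the polynomial $R$ in each variable:
$$\varphi_0(u^p)=\sum_\epsilon(-1)^{p-|\epsilon|}R(y_1+\epsilon_1u,\dots,y_p+\epsilon_pu)=R(u,\dots,u)=\sum c_{i_1\dots i_p}\,u^{p^{i_1}+\dots+p^{i_p}} .$$
All exponents on the right are at least $p\cdot p=p^2$. But $\varphi_0(u^p)=u^p\varphi_0(1)=u^p$ by $K_0^p$-linearity, and $u$ is transcendental over $\mathbb F_p(S)$. Since $p<p^2$, this is a contradiction. Hence in $N$, for every prime $p$, the field $K$ just defined has no nonzero $K^p$-linear map $K\to K^p$. $\square$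

## The Halpern–Läuchli theorem for finite approximations

The proof of $\mathsf{BPI}$ in $N$ needs Lemma 3 for the vectors $v$ and a second partition theorem for the reals $x_{(v,n)}$. The latter is due to Halpern and Läuchli (Trans. AMS 124 (1966)).

**HL.** Let $T_1,\dots,T_d$ be finitely branching trees with one root, of height $\omega$, without terminal nodes. Call $A\subseteq T_k$ *$(h,n)$-dense* if there is a node $x\in T_k$ of level $h$ such that every node of level $h+n$ above $x$ has an extension ($\ge$) in $A$. If $\prod_kT_k=P_0\cup P_1$, then either for every $n$ the set $P_0$ includes a product $\prod_kA_k$ of $(0,n)$-dense sets $A_k\subseteq T_k$, or there is $h$ such that for every $n$ the set $P_1$ includes a product of $(h,n)$-dense sets $A_k\subseteq T_k$.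

**HL′.** There are $i\in\{0,1\}$, a level $h$, and a tuple $s=(s_k)_k$ of nodes $s_k\in T_k$ of level $h$ such that for every level $m\ge h$ there are finite $A_k\subseteq T_k$ with $\prod_kA_k\subseteq P_i$ and every level-$m$ node of $T_k$ above $s_k$ having an extension in $A_k$.

Example ($d=1$). If every node of $T_1$ has an extension in $P_1$, take $i=1$ and $s$ the root. Otherwise some $s$ has no extension in $P_1$, so all nodes above $s$ are in $P_0$; take $i=0$ and this $s$.

*Proof of HL′ from HL.* HL gives $i$ and $h$ such that for every $n$ there are a tuple $s^{(n)}$ of nodes of level $h$ and sets $A_k$ witnessing the condition for $m=h+n$ with base $s^{(n)}$. As level $h$ is finite, one tuple $s$ equals $s^{(n)}$ for infinitely many $n$. Since there are no terminal nodes, sets that work for $m$ work for all $m'$ with $h\le m'\le m$: a node of level $m'$ has an extension of level $m$, which has an extension in $A_k$. So $s$ works for all $m$. Finally, keep in $A_k$ only one extension of each of the finitely many level-$m$ nodes above $s_k$. $\square$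

## $\mathsf{BPI}$ in $N$

Let $\mathbb B\in N$ be a nontrivial Boolean algebra. Fix hereditarily symmetric names of its underlying set and operations, collectively $\dot{\mathbb B}$, with a common finite support $e_0$. By the Restriction Lemma some $q_0\in H\cap\mathrm{Fn}(e_0\times\omega,2)$ forces that $\dot{\mathbb B}$ is a nontrivial Boolean algebra. Let $\mathfrak B$ be the domain of the name of the underlying set: a $\mathcal G_{e_0}$-invariant set of hereditarily symmetric names, such that every element of $\mathbb B$ is $\dot a^H$ for some $\dot a\in\mathfrak B$.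

**Step 1 (a maximal symmetric filter).** We look for an ultrafilter with the same support $e_0$ as $\mathbb B$. Let $\mathfrak F\in M$ be the set of all $\dot F\subseteq\mathfrak B\times P$ fixed by $\mathcal G_{e_0}$ with $q_0\Vdash$ "$\dot F$ is a proper filter of $\dot{\mathbb B}$", preordered by $q_0\Vdash\dot F\subseteq\dot F'$. It is nonempty: $\{(\dot a,r)\in\mathfrak B\times P:r\le q_0,\ r\Vdash\dot a=1_{\dot{\mathbb B}}\}$ is fixed by $\mathcal G_{e_0}$, because $q_0$ is, and it names $\{1\}$. The union of a nonempty chain is fixed by $\mathcal G_{e_0}$ and is forced by $q_0$ to be the union of a chain of proper filters, so it is in $\mathfrak F$ and is an upper bound. By Zorn's Lemma in $M$ take a maximal $\dot F$, and let $F=\dot F^H\in N$.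

**Claim.** $F$ is an ultrafilter of $\mathbb B$.

Its complement is then a prime ideal in $N$. Write $b^1=b$, $b^0=-b$, and call $b\in\mathbb B$ *null* if $-b\in F$. Null elements are closed under finite joins and under passing to smaller elements. *Suppose the claim fails;* there is $b\in\mathbb B$ with $b,-b\notin F$.

The first idea is to enlarge $F$ by $b$. It stops because the new filter need not be fixed by $\mathcal G_{e_0}$, so maximality says nothing about it. We could add all $\mathcal G_{e_0}$-conjugates of $b$, or all their complements. Then symmetry is kept, but the filter may become improper, and Step 3 shows that it always does. So some finite meet of conjugates of $b$ is null, and some finite meet of complements of conjugates is null. These two facts alone do not clash, because different conjugates are involved. The way out is to find a finite family of conjugates such that *every* pattern of signs on it contains one of these null meets. Conjugates are parametrized by vectors and by reals, and Lemma 3 and HL′ will handle the two parameters.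

**Step 2 (the conjugates of an undecided element).** This step describes the conjugates explicitly. Let $b=\dot b^H$ with $\dot b\in\mathfrak B$, and let $e\supsetneq e_0$ be a support of $\dot b$, with $e\setminus e_0=\{j_1,\dots,j_d\}$, $j_k=(v_k,n_k)$, $d\ge1$. By the Restriction Lemma, after extending within $H$, there is $q\in H$ with domain $e\times\ell$, $q\le q_0$, forcing $\dot b\in\dot{\mathbb B}$, $\dot b\notin\dot F$ and $-\dot b\notin\dot F$. Taking $\ell$ large, the strings $q(j,\cdot)\in2^\ell$ $(j\in e)$ are pairwise distinct. Let $\sigma_k=q(j_k,\cdot)$. Let $E_0$ be the piece generated by the first coordinates of $e_0$, and $A=\langle E_0\cup\{v_1,\dots,v_d\}\rangle$.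

Let $J$ be the $\mathcal G_{e_0}$-orbit of $(j_1,\dots,j_d)$. *It is the set of tuples $j'=((\alpha v_k,n'_k))_{k\le d}$ with $\alpha\in\operatorname{Emb}_{E_0}(A,V_0)$ and with components pairwise distinct and not in $e_0$.* If $\gamma=(g,\pi)\in\mathcal G_{e_0}$, then $g$ fixes $E_0$ pointwise and $\gamma$ is a bijection fixing $e_0$ pointwise, so $\gamma(j_1,\dots,j_d)$ is of this form with $\alpha=g{\restriction}A$. Conversely, given such a tuple, extend $\alpha$ to $g\in G$ and apply (X) to $g$ and the injection that is the identity on $e_0$ and maps $j_k$ to $j_k'$.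

For $j'=\gamma(j_1,\dots,j_d)$ with $\gamma\in\mathcal G_{e_0}$ let $\dot b_{j'}=\gamma\dot b\in\mathfrak B$. This is well defined: two such $\gamma$ differ by an element of $\mathcal G_e$, which fixes $\dot b$. The name $\dot b_{j'}$ has support $e_0\cup\{j'_1,\dots,j_d'\}$, and $\gamma'\dot b_{j'}=\dot b_{\gamma'j'}$ for $\gamma'\in\mathcal G_{e_0}$. If $\sigma_k\subset x_{j'_k}$ for all $k$, then $\gamma q$ agrees with the generic reals: on $e_0$ it equals $q$, and $\gamma q(j'_k,l)=q(j_k,l)=\sigma_k(l)=x_{j'_k}(l)$. So $\gamma q\in H$, and hence
$$b_{j'}:=\dot b_{j'}^H\in\mathbb B\quad\text{and}\quad b_{j'},-b_{j'}\notin F\qquad\text{whenever }\sigma_k\subset x_{j'_k}\text{ for all }k.\tag{4}$$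

Let $T_k=\{t\in2^{<\omega}:t\supseteq\sigma_k\}$, with levels measured by length: $T_k(h)=T_k\cap2^h$ for $h\ge\ell$. For $s\in\prod_kT_k(h)$, where we write $|s|=h$, and $i\in\{0,1\}$ let
$$Z_s=\{b_{j'}:j'\in J,\ s_k\subset x_{j'_k}\ (k\le d)\},\qquad F_{s,i}=\text{the filter generated by }F\cup\{z^i:z\in Z_s\}.$$
By (4), $Z_s\subseteq\mathbb B$. It has the name $\dot Z_s=\{(\dot b_{j'},\varrho_{j',s}):j'\in J\}$, where $\varrho_{j',s}$ is the condition saying exactly that $s_k\subset x_{j'_k}$ for all $k$. Since $\gamma\varrho_{j',s}=\varrho_{\gamma j',s}$, the name $\dot Z_s$ is fixed by $\mathcal G_{e_0}$.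

**Step 3 ($F_{s,i}$ is improper for all $s,i$).** Here we use maximality, and harvest finite null meets. Suppose $F_{s,i}$ is proper. By the Restriction Lemma some $\tau\in H\cap\mathrm{Fn}(e_0\times\omega,2)$, $\tau\le q_0$, forces that $\dot Z_s\subseteq\dot{\mathbb B}$ and that the filter generated by $\dot F\cup\dot Z^i_s$ is proper, where $\dot Z_s^i$ names $\{z^i:z\in Z_s\}$. Let $\dot F'$ be the set of $(\dot a,r)\in\mathfrak B\times P$ with $r\le q_0$ such that either $r\Vdash\dot a\in\dot F$, or both $r\le\tau$ and $r\Vdash$ "$\dot a$ is in the filter generated by $\dot F\cup\dot Z^i_s$". Since $\mathcal G_{e_0}$ fixes $q_0,\tau,\dot F,\dot Z_s,\dot{\mathbb B}$, it fixes $\dot F'$. In every generic extension with $q_0$ in the generic filter, $\dot F'$ evaluates to the generated filter if $\tau$ is in the generic filter, and to the value of $\dot F$ otherwise; in both cases it is a proper filter including the value of $\dot F$. So $\dot F'\in\mathfrak F$ and $q_0\Vdash\dot F\subseteq\dot F'$, and by maximality $q_0\Vdash\dot F'\subseteq\dot F$. Since $\tau\in H$, $F_{s,i}=F$. By genericity choose $n'_k$ with $s_k\subset x_{(v_k,n_k')}$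 and $j'_k=(v_k,n'_k)\notin e_0$ pairwise distinct. Then $j'\in J$, with $\alpha$ the inclusion, and $b^i_{j'}\in F_{s,i}=F$, contradicting (4).

So $0\in F_{s,i}$: there are $f\in F$ and finitely many $z\in Z_s$ with $f\wedge\bigwedge z^i=0$. Then $-\bigwedge z^i\ge f$ is in $F$. Thus for all $s,i$ there is a finite $Y=Y_{s,i}\subseteq J$ with $s_k\subset x_{j'_k}$ for all $j'\in Y$, $k\le d$, and $\bigwedge_{j'\in Y}b^i_{j'}$ null. Let $cY=\{j'_k:j'\in Y,\,k\le d\}$; it is disjoint from $e_0$. By the Restriction Lemma there is $q_{s,i}\in H$, using only indices in $e_0\cup cY$, forcing this nullness. Choose $m(s,i)\ge|s|$ with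
$$\operatorname{dom}q_{s,i}\subseteq(e_0\cup cY)\times m(s,i)\quad\text{and}\quad x_j{\restriction}m(s,i)\ (j\in cY)\ \text{pairwise distinct}.$$
Let $B_{s,i}$ be the piece generated by $E_0$ and the first coordinates of $cY$. These choices are made in $M[H]\models\mathsf{ZFC}$.

**Step 4 (transfer).** The purpose is to copy a null meet to other places. Let $Y=Y_{s,i}$, $m=m(s,i)$, $\beta\in\operatorname{Emb}_{E_0}(B_{s,i},V_0)$, and let $\kappa:cY\to I\setminus e_0$ be an injection with $\kappa(w,n)=(\beta w,n')$ for some $n'$ and $x_{\kappa(j)}{\restriction}m=x_j{\restriction}m$ for $j\in cY$. *Then $\kappa j'\in J$ for $j'\in Y$, and $\bigwedge_{j'\in Y}b^i_{\kappa j'}$ is null.*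

Extend $\beta$ to $g\in G$. By (X) some $\gamma=(g,\pi)$ extends both $\kappa$ and the identity on $e_0$; the union of these two maps is injective because $\kappa$ avoids $e_0$, and $g$ fixes the first coordinates of $e_0$. So $\gamma\in\mathcal G_{e_0}$ and $\kappa j'=\gamma j'\in J$. The domain of $\gamma q_{s,i}$ is contained in $(e_0\cup\kappa(cY))\times m$. On $e_0$ it equals $q_{s,i}$, and $\gamma q_{s,i}(\kappa(j),l)=q_{s,i}(j,l)=x_j(l)=x_{\kappa(j)}(l)$. So $\gamma q_{s,i}$ agrees with the generic reals and is in $H$. It forces the nullness of $\bigwedge_{j'\in Y}\dot b^i_{\gamma j'}$.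

**Step 5 (coloring strings of one length).** We need a finite level at which every coloring of tuples of strings contains a monochromatic product dense enough for Step 4. The difficulty is that the required density $m(s,i)$ depends on $s$ and $i$ with no bound; this is why HL′ fixes $s$ and $i$ first and then allows every $m$.

**Claim ($\star$).** There is $\nu\ge\ell$ such that for every $c:\prod_kT_k(\nu)\to\{0,1\}$ there are $h$ with $\ell\le h\le\nu$, $s\in\prod_kT_k(h)$, $i$ with $m(s,i)\le\nu$, and $D_k\subseteq T_k(\nu)$ such that every $t\supseteq s_k$ of length $m(s,i)$ has an extension in $D_k$, and $c\equiv i$ on $\prod_kD_k$.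

*Proof* (in $M[H]$). Suppose for each $n\ge\ell$ that $c_n$ is a counterexample for $\nu=n$. Let $\mathcal D$ be a nonprincipal ultrafilter on $\omega$, and let $t^{(n)}$ be $t$ extended by zeros to length $n\ge|t|$. For $(t_1,\dots,t_d)\in\prod_kT_k$ put
$$c(t_1,\dots,t_d)=\lim_{n\to\mathcal D}c_n\big(t_1^{(n)},\dots,t_d^{(n)}\big).$$
HL′, applied to $P_i=c^{-1}(i)$, gives $i,h,s$ and, for $m=m(s,i)\ge h$, finite sets $A_k\subseteq T_k$ such that every length-$m$ node above $s_k$ has an extension in $A_k$, and $c\equiv i$ on $\prod_kA_k$. As there are finitely many tuples in $\prod_kA_k$, for $\mathcal D$-almost all $n$ we have $n\ge m$, $n$ exceeds all lengths in $\bigcup_kA_k$, and $c_n(t_1^{(n)},\dots,t_d^{(n)})=i$ for all $(t_1,\dots,t_d)\in\prod_kA_k$. For such $n$ the sets $D_k=\{t^{(n)}:t\in A_k\}$ contradict the choice of $c_n$. $\square$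

**Step 6 (every pattern of signs is null).** We assemble the finite family and reach a contradiction. Let $\Sigma$ be the finite set of $(s,i)$ with $|s|\le\nu$ and $m(s,i)\le\nu$, and let $B^*=\langle A\cup\bigcup_{(s,i)\in\Sigma}B_{s,i}\rangle$. Let $C$ be given by Lemma 3 for $E_0\subseteq A\subseteq B^*$ with $r=2^{|\prod_kT_k(\nu)|}$. For $w\in C$ and $u\in2^\nu$ choose an index $j(w,u)=(w,n)\notin e_0$ with $x_{j(w,u)}{\restriction}\nu=u$. For $a\in\operatorname{Emb}_{E_0}(A,C)$ and $u\in\prod_kT_k(\nu)$, the tuple
$$j'(a,u)=\big(j(av_k,u_k)\big)_k$$
lies in $J$: its components are distinct because the $u_k$ extend the distinct strings $\sigma_k$ of equal length. By (4), $b_{j'(a,u)}\in\mathbb B$. In any Boolean algebra,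
$$1=\bigvee_\theta\ \bigwedge_{(a,u)}b_{j'(a,u)}^{\theta(a,u)},\tag{5}$$
where $\theta$ ranges over the finitely many functions $\operatorname{Emb}_{E_0}(A,C)\times\prod_kT_k(\nu)\to\{0,1\}$. We show that each term is null. Then $1$ is null, so $0\in F$, contradicting that $F$ is proper.

Fix $\theta$. By Lemma 3, applied to the coloring $a\mapsto\theta(a,\cdot)$, there is $\beta\in\operatorname{Emb}_{E_0}(B^*,C)$ such that
$$c(u):=\theta(\beta\alpha,u)\quad\text{does not depend on }\alpha\in\operatorname{Emb}_{E_0}(A,B^*).$$
Apply ($\star$) to $c$ to get $(s,i)\in\Sigma$ and $D_k$. Let $Y=Y_{s,i}$ and $m=m(s,i)$.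

For $j=(w,n)\in cY$ there is exactly one $k$ with $s_k\subset x_j$: at least one by the choice of $Y$, and at most one since the $s_k$ are distinct and of equal length. Since $m\ge|s|$, the string $x_j{\restriction}m$ extends $s_k$. Choose $u(j)\in D_k$ extending $x_j{\restriction}m$ and put $\kappa(j)=j(\beta w,u(j))$. Then $x_{\kappa(j)}{\restriction}m=u(j){\restriction}m=x_j{\restriction}m$. These strings are pairwise distinct, so $\kappa$ is injective, and it satisfies the hypotheses of Step 4 with $\beta{\restriction}B_{s,i}$. Hence $\bigwedge_{j'\in Y}b^i_{\kappa j'}$ is null.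

Each $j'\in Y$ is $((\alpha v_k,n'_k))_k$ with $\alpha\in\operatorname{Emb}_{E_0}(A,V_0)$, and $\alpha[A]=\langle E_0\cup\{\alpha v_k:k\le d\}\rangle\subseteq B_{s,i}\subseteq B^*$. So $\alpha\in\operatorname{Emb}_{E_0}(A,B^*)$ and
$$\kappa j'=\big(j(\beta\alpha v_k,u(j'_k))\big)_k=j'(\beta\alpha,u)\quad\text{with }u=(u(j'_k))_k\in\prod_kD_k .$$
Here $u(j'_k)\in D_k$ because $s_k\subset x_{j'_k}$. Therefore $\theta(\beta\alpha,u)=c(u)=i$: the sign that $\theta$ gives to $b_{\kappa j'}$ is $i$ for every $j'\in Y$. Hence
$$\bigwedge_{(a,u)}b_{j'(a,u)}^{\theta(a,u)}\ \le\ \bigwedge_{j'\in Y}b^i_{\kappa j'}$$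
is null. This proves the claim, and so $N\models\mathsf{BPI}$. $\square$

## Theorem A, and the fields above $K$

**Proof of Theorem A.** $N$ is a model of $\mathsf{ZF}$ and of $\mathsf{BPI}$. For every prime $p$, the field $K=\operatorname{Frac}\operatorname{Sym}_{\mathbb F_p}\{X_v:v\in V_p\}$ has no nonzero $K^p$-linear map $K\to K^p$ in $N$. $\square$

By (1), $\mathsf D_K$ fails in $N$ for these $K$, although $\mathsf{BPI}$ and all $\mathsf D_{\mathbb F_p}$ hold there. Both implications in the question are thus unprovable in $\mathsf{ZF}$, for every prime $p$, if $\mathsf{ZF}$ is consistent.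

**Proof of Theorem B.1.** The isomorphism $x\mapsto x^p$ from $K^{1/p}$ onto $K$ carries $K$ onto $K^p$. So the property of $K$ in Theorem A says that there is no nonzero $K$-linear map $K^{1/p}\to K$. If $W$ is a $K^{1/p}$-space and $\psi:W\to K$ is $K$-linear with $\psi(x)\neq0$, then $y\mapsto\psi(yx)$ is a $K$-linear map $K^{1/p}\to K$, nonzero at $y=1$, a contradiction. $\square$

**Proof of Theorem B.2.** A finitely generated extension $L/K$ is finite over some $K(t_1,\dots,t_n)$ with $t_1,\dots,t_n$ algebraically independent over $K$. By C.2, $\mathsf D_L\Rightarrow\mathsf D_{K(t_1,\dots,t_n)}$. For any field $k$, the constant coefficient of the Laurent expansion in $k((t))$ gives a $k$-linear $\rho:k(t)\to k$ with $\rho(1)=1$. Applying ($\beta$) $n$ times gives $\mathsf D_{K(t_1,\dots,t_n)}\Rightarrow\mathsf D_K$. Since $\mathsf D_K$ fails in $N$, so does $\mathsf D_L$. $\square$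

The field $K$ is an infinite field existing in $N$. Since $\mathsf D_{\mathbb F_p}$ holds in $N$ and $\mathsf D_K$ fails, Theorem C.3 shows that $\operatorname{Hom}_{\mathbb F_p}(K,\mathbb F_p)$ is not well-orderable there. The argument does not settle the implications for particular countable fields such as $\mathbb F_p(t)$ or $\overline{\mathbb F}_p$.
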